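# Can the energy rise? Time-fractional Allen–Cahn and Cahn–Hilliard equations

## 1. Gradient flows with memory and the guess $E'\le 0$

Let $d\in\{1,2,3\}$, let $\Omega\subset\mathbb R^d$ be a rectangular box with periodic boundary conditions, and let $0<\alpha<1$. We look at
$$\partial_t^\alpha\phi=-\gamma\,\mathcal G\mu,\qquad \mu=\frac{\delta E}{\delta\phi}=-\varepsilon^2\Delta\phi+f(\phi),\qquad x\in\Omega,\ t>0,\tag{1}$$
with constants $\gamma,\varepsilon>0$, $f=F'$, $F(\phi)=\frac14(\phi^2-1)^2$, so $f(\phi)=\phi^3-\phi$. Taking $\mathcal G=I$ gives the time-fractional Allen–Cahn model (AC), and $\mathcal G=-\Delta$ the time-fractional Cahn–Hilliard model (CH). The energy and the Caputo derivative are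
$$E(t)=\int_\Omega\Big(\frac{\varepsilon^2}2|\nabla\phi|^2+F(\phi)\Big)dx,\qquad \partial_t^\alpha\phi(t)=\frac1{\Gamma(1-\alpha)}\int_0^t\frac{\partial_s\phi(s)}{(t-s)^\alpha}\,ds .$$

The Caputo derivative remembers the whole past. For $y(t)=t$ one gets $\partial_t^\alpha y=t^{1-\alpha}/\Gamma(2-\alpha)$. For $y(t)=\min(t,1)$ and $t>1$ one gets $\partial_t^\alpha y=\big(t^{1-\alpha}-(t-1)^{1-\alpha}\big)/\Gamma(2-\alpha)>0$, although $y$ no longer moves.

**Definition (admissible solution).** The datum $\phi_0$ is smooth, periodic and not a steady state, that is, $\mathcal G\mu(\phi_0)\not\equiv0$. The solution $\phi$ is smooth and periodic in $x$, continuous on $\overline\Omega\times[0,\infty)$, continuously differentiable in $t$ on $(0,\infty)$, and $\partial_t\phi$ is integrable near $t=0$. No differentiability at $t=0$ is assumed.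

The answer one would first guess is: *the energy decreases, $E'(t)\le0$ for all $t>0$.* For the classical derivative $\partial_t$ in place of $\partial_t^\alpha$ this is one line: $E'=\int_\Omega\mu\,\phi_t=-\gamma\int_\Omega\mu\,\mathcal G\mu\le0$. For $0<\alpha<1$, the paper of Chaoyu Quan, Tao Tang and Jiang Yang, "How to Define Dissipation-Preserving Energy for Time-Fractional Phase-Field Equations" (arXiv:2007.14855, 2020), states as an open question whether $E'\le0$ holds. It is known that $\partial_t^\alpha E(t)\le0$ for both models. We want the answer for each model separately.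

**Test on linear equations.** Take a quadratic energy $E=\frac12\sum_k\lambda_ku_k^2$ with finitely many modes, and $\partial_t^\alpha u_k=-g_k\lambda_ku_k$ with $g_k>0$, $\lambda_k\in\mathbb R$. Let
$$E_\alpha(z)=\sum_{n\ge0}\frac{z^n}{\Gamma(\alpha n+1)},\qquad E_{\alpha,\alpha}(z)=\sum_{n\ge0}\frac{z^n}{\Gamma(\alpha n+\alpha)}$$
be the Mittag-Leffler functions (for $\alpha=1$ both are $e^z$). Since $\partial_t^\alpha t^{\alpha n}=\frac{\Gamma(\alpha n+1)}{\Gamma(\alpha n+1-\alpha)}t^{\alpha n-\alpha}$ for $n\ge1$, differentiating term by term shows that $u_k(t)=u_k(0)E_\alpha(-g_k\lambda_kt^\alpha)$. If $\lambda_k>0$, then $|u_k|$ decreases, because $x\mapsto E_\alpha(-x)$ is positive and decreasing on $[0,\infty)$ (recalled below). If $\lambda_k<0$, then $|u_k|$ increases, because all coefficients of $E_\alpha$ are positive. Either way $\lambda_ku_k^2$ is nonincreasing. The guess survives.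

A second test, nonlinear but with a single unknown, needs some kernel calculus, which the main proofs need as well.

## 2. Convolution kernels and Mittag-Leffler functions

Write $(f*g)(t)=\int_0^tf(t-s)g(s)\,ds$ and
$$h(t)=\frac{t^{-\alpha}}{\Gamma(1-\alpha)},\qquad \ell(t)=\frac{t^{\alpha-1}}{\Gamma(\alpha)},\qquad h*\ell=1,\tag{2}$$
the last identity being Euler's Beta integral. So $\partial_t^\alpha y=h*y'$. Constants $C$ may change from line to line.

**Continuity of convolutions.** If $f,g$ are continuous on $(0,T]$ and $|f|\le Ct^{a-1}$, $|g|\le Ct^{a'-1}$ with $a,a'>0$, then $f*g$ is continuous on $(0,T]$: write $(f*g)(t)=\int_0^1f(t(1-r))g(tr)\,t\,dr$ and use dominated convergence with majorant $C(1-r)^{a-1}r^{a'-1}$. The same holds for a strongly continuous operator family $f$ acting on a vector-valued $g$.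

**Derivative rule.** Let $f\in C([0,\tau])\cap C^1((0,\tau])$ with $|f'|\le Ct^{\alpha-1}$. Then $f=f(0)+1*f'$, so $\ell*f=1*\big(\ell f(0)+\ell*f'\big)$ with integrand continuous on $(0,\tau]$. Hence, on $(0,\tau]$,
$$(\ell*f)'=\ell f(0)+\ell*f',\qquad h*(\ell*f)'=f(0)+1*f'=f.\tag{3}$$

**A weighted norm.** For $b>0$ put $|f|_b=\sup_{(0,T]}t^{1-\alpha}e^{-bt}|f(t)|$. For $a\in(0,1)$, convolution with $t^{a-1}$ has norm at most
$$\sup_{t\le T}t^a\int_0^1(1-r)^{a-1}r^{\alpha-1}e^{-bt(1-r)}dr\le C_T\,b^{-a/2}\tag{4}$$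
in this norm: substitute $s=tr$, then use $e^{-x}\le Cx^{-a/2}$ with $x=bt(1-r)$.

**Mittag-Leffler kernels.** For $\Lambda>0$ let $e_\Lambda(t)=E_\alpha(-\Lambda t^\alpha)$ and $P_\Lambda(t)=t^{\alpha-1}E_{\alpha,\alpha}(-\Lambda t^\alpha)$. Differentiating the series,
$$\frac{d}{dx}E_\alpha(-x)=\sum_{n\ge1}\frac{(-1)^nx^{n-1}}{\alpha\,\Gamma(\alpha n)}=-\frac1\alpha E_{\alpha,\alpha}(-x),\qquad\text{hence}\qquad e_\Lambda'=-\Lambda P_\Lambda .$$
We use two textbook facts. First, $x\mapsto E_\alpha(-x)$ is completely monotone on $[0,\infty)$ (Pollard 1948); hence so is $E_{\alpha,\alpha}(-x)=-\alpha\frac d{dx}E_\alpha(-x)$. Second, $xE_\alpha(-x)\to1/\Gamma(1-\alpha)$ as $x\to\infty$. They give: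

* $0<e_\Lambda\le1$, $e_\Lambda$ is decreasing, and $e_\Lambda(t)\le C/(1+\Lambda t^\alpha)$;
* $P_\Lambda\ge0$ is decreasing, $P_\Lambda\le\ell$ (as $E_{\alpha,\alpha}(-x)\le E_{\alpha,\alpha}(0)=1/\Gamma(\alpha)$), and $\int_0^\infty P_\Lambda=1/\Lambda$.

By monotonicity $P_\Lambda(t)\le\frac2t\int_{t/2}^tP_\Lambda\le\frac{2e_\Lambda(t/2)}{\Lambda t}$, which is the first bound in
$$P_\Lambda(t)\le\frac{C}{\Lambda t(1+\Lambda t^\alpha)},\qquad P_\Lambda(t)\le\frac{C\,t^{\alpha-1}}{(1+\Lambda t^\alpha)^2},\tag{5}$$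
with $C$ independent of $\Lambda$. The second follows from the first if $\Lambda t^\alpha\ge1$, and from $P_\Lambda\le\ell$ if $\Lambda t^\alpha\le1$.

**From the fractional equation to a Duhamel formula.** Comparing power series, $P_\Lambda+\Lambda\,\ell*P_\Lambda=\ell$. Integrating $e_\Lambda'=-\Lambda P_\Lambda$, $e_\Lambda=1-\Lambda\,1*P_\Lambda$. So $\Lambda\ell*e_\Lambda=\Lambda\,1*(\ell-\Lambda\ell*P_\Lambda)=\Lambda\,1*P_\Lambda=1-e_\Lambda$. For continuous scalar $y,f$,
$$y=y_0-\ell*(\Lambda y+f)\iff y=e_\Lambda y_0-P_\Lambda*f.\tag{6}$$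
For "$\Rightarrow$", convolve with $\Lambda P_\Lambda$ and use $\Lambda P_\Lambda*\ell=\ell-P_\Lambda$:
$$\Lambda P_\Lambda*y=(1-e_\Lambda)y_0-\ell*(\Lambda y+f)+\Lambda P_\Lambda*y+P_\Lambda*f,$$
and $-\ell*(\Lambda y+f)=y-y_0$. For "$\Leftarrow$", convolve with $\Lambda\ell$: $\Lambda\ell*y=(1-e_\Lambda)y_0-\ell*f+P_\Lambda*f$, and add $y=e_\Lambda y_0-P_\Lambda*f$.

**Test on one unknown.** Let $V$ be smooth, $y\in C([0,\tau])\cap C^1((0,\tau])$ with $|y'|\le Ct^{\alpha-1}$ and $\partial_t^\alpha y=-V'(y)$. (Spatially constant solutions of (AC) are of this kind, with $V=\gamma F$.) Then $\frac d{dt}V(y(t))\le0$. To check this, put $g=-V'$, $v=y'$, $w=g(y)=h*v$. Convolving with $\ell$, $y=y_0+\ell*g(y)$, so by (3) $v=\ell g(y_0)+\ell*(g'(y)v)$. Choose $M>0$ with $m(t)=M+g'(y(t))\ge0$ on $[0,\tau]$. Then $v+M\ell*v=\ell g(y_0)+\ell*(mv)$. Convolving this with $MP_M$ gives $M\ell*v=(\ell-P_M)g(y_0)+(\ell-P_M)*(mv)$, and subtracting,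
$$v=P_Mg(y_0)+P_M*(mv).$$
We may assume $g(y_0)\ge0$ (otherwise replace $y$ by $-y$). The operator $Qf=P_M*(mf)$ preserves nonnegativity, and by (4) and $P_M\le\ell$ it has norm less than $1$ in $|\cdot|_b$ for large $b$. Hence $v=\sum_{n\ge0}Q^n(P_Mg(y_0))\ge0$, then $w=h*v\ge0$, and $\frac d{dt}V(y)=-wv\le0$.

So the guess is right for linear problems and for one unknown. A counterexample must use nonlinear interaction between several modes.

## 3. Positivity of $\ell$, the point where it stops, and two theorems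

The natural way to prove the guess is this. Put $w=\partial_t^\alpha\phi$. Then $\phi=\phi_0+\ell*w$ and $\phi_t=(\ell*w)'$. For (AC), $\mu=-w/\gamma$, so $E'=-\gamma^{-1}\int_\Omega w\,(\ell*w)'\,dx$, and for (CH) the same holds with an $H^{-1}$ product. The kernel $\ell$ is positive and decreasing, and one hopes that this makes $\langle w,(\ell*w)'\rangle$ nonnegative. What it really gives is the following.

**Lemma 1.** Let $\mathcal H$ be a Hilbert space, $w\in C([0,\tau];\mathcal H)\cap C^1((0,\tau];\mathcal H)$ with $|w'|\le Ct^{\alpha-1}$. Then on $(0,\tau]$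
$$\langle w,(\ell*w)'\rangle\ \ge\ \tfrac12(\ell*|w|^2)'.\tag{7}$$

*Proof.* Apply (3) to $w$ and to $|w|^2$:
$$\langle w,(\ell*w)'\rangle-\tfrac12(\ell*|w|^2)'=\ell(t)\big[\langle w(t),w(0)\rangle-\tfrac12|w(0)|^2\big]+\int_0^t\ell(t-s)\langle w(t)-w(s),w'(s)\rangle\,ds .$$
Since $\langle w(t)-w(s),w'(s)\rangle=-\frac12\frac d{ds}|w(t)-w(s)|^2$, we integrate by parts. The boundary term at $s=t$ is $\lim\ell(t-s)\,O((t-s)^2)=0$; the one at $s=0$ is $+\frac12\ell(t)|w(t)-w(0)|^2$. The right side becomes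
$$\tfrac12\ell(t)|w(t)|^2+\tfrac12\int_0^t\big(-\ell'(t-s)\big)|w(t)-w(s)|^2ds\ \ge0 .\qquad\square$$

Integrating (7) in time gives $E(t)\le E(0)$, and convolving it with $h$ gives $\partial_t^\alpha E\le0$ (both are done in Lemma 2). But the right side of (7) need not be nonnegative.

**Example 1.** Take $w(t)=e^{-t}$, scalar. Then $\ell*w>0$, and $\ell*w\to0$: the part $s\le t/2$ is at most $\ell(t/2)$, and the part $s\ge t/2$ is at most $e^{-t/2}\int_0^{t/2}\ell$. So $(\ell*w)'<0$ at some time, where $w(\ell*w)'<0$. Likewise $\mathcal E(t)=1-(\ell*w)(t)$ satisfies $\partial_t^\alpha\mathcal E=-e^{-t}<0$ for all $t>0$ by (3), but $\mathcal E$ falls below $\mathcal E(0)=1$ and then returns towards $1$. So $\partial_t^\alpha\mathcal E\le0$ alone does not give $\mathcal E'\le0$.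

This is exactly where the direct approach stops: a pulse $w$ pushes a quantity away, and after the pulse the kernel $\ell$, which decays, lets the quantity come back. With one unknown this cannot happen, since there $w=h*v$ with $v\ge0$. But if the pulse is made by *other* modes, nothing forbids it. A neutral mode, kicked downhill by fast modes, will be pulled back uphill. That is the idea behind the first theorem.

**Answer.** $E'(t)\le0$ fails in general for both models, (AC) and (CH), for every $d\in\{1,2,3\}$, every box and every $\gamma>0$.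

**Theorem A.** Let $L_1$ be a side of $\Omega$, $\varepsilon=L_1/2\pi$, $\frac23<\alpha<1$, $\beta=\alpha-\frac23$. For a suitable constant $c\in(0,1]$, depending only on $\alpha$ and the model, and all sufficiently small $\delta>0$, put $T=\delta^{-5/(3\beta)}$, $y_0=c\,\delta T^{-1/3}$,
$$\phi_0(x)=y_0\cos X+\delta(\cos3X+\cos5X),\qquad X=2\pi x_1/L_1 .$$
There is an admissible solution with this initial datum, and it satisfies $E(2T')>E(T')$ with $T'=T/\gamma_*^{1/\alpha}$, where $\gamma_*=\gamma$ (AC) or $\gamma_*=\gamma(2\pi/L_1)^2$ (CH). Hence $E'(t)>0$ for some $t\in(T',2T')$.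

**Theorem B.** For each model there is $\varepsilon_*>0$, independent of $\alpha,\gamma,d,\Omega$, such that for every $\alpha\in(0,1)$, every $\gamma>0$, every box and every $\varepsilon\le\varepsilon_*L_1/2\pi$ there are an admissible solution and a $t>0$ with $E'(t)>0$.

## 4. Reduction to the circle and existence of smooth solutions

Let $\mathbb T=\mathbb R/2\pi\mathbb Z$. We look for $\phi(x,t)=u(2\pi x_1/L_1,\gamma_*^{1/\alpha}t)$. Since $\partial_t^\alpha[u(\lambda t)]=\lambda^\alpha(\partial_t^\alpha u)(\lambda t)$, and with $2\pi\varepsilon/L_1$ again written $\varepsilon$, equation (1) becomes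
$$\partial_t^\alpha u=-G\mu(u),\qquad\mu(u)=-\varepsilon^2u''-u+u^3,\qquad G=1\ (\text{AC}),\quad G=-\partial_X^2\ (\text{CH}),\tag{8}$$
and the energy is $\frac{|\Omega|}{2\pi}E(u)$ with $E(u)=\int_{\mathbb T}\big(\frac{\varepsilon^2}2u'^2+\frac14(u^2-1)^2\big)dX$.

We work in one of three closed subspaces of $H^1(\mathbb T)$: $Y_A$, the closed span of $\{\cos kX:k\text{ odd}\}$; $Y_B$, the odd functions; $Y_s\subset Y_B$, the odd functions symmetric about $\pi/2$. For instance $\sin X,\sin3X\in Y_s$ but $\sin2X\notin Y_s$. All consist of mean-zero functions and are preserved by $\partial_X^2$ and by $u\mapsto u^3$, so $\mu(u)$ stays in the class and $G$ is invertible there. Notation: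
$$\|u\|_1^2=\sum_{k\ne0}k^2|\hat u_k|^2,\quad\langle a,b\rangle=\int_{\mathbb T}ab,\quad\langle a,b\rangle_*=\langle G^{-1}a,b\rangle,\quad\|\cdot\|=\|\cdot\|_{L^2}.$$
Products are bounded in $H^1$. Since $\|u'\|^2=2\pi\|u\|_1^2$, we have $E(u)\ge\pi\varepsilon^2\|u\|_1^2$.

Write $\mu(u)=Au+N(u)$ with $A=1-\varepsilon^2\partial^2$, $N(u)=u^3-2u$, symbols $a_k=1+\varepsilon^2k^2$ and $g_k\in\{1,k^2\}$ of $A$ and $G$, and $\Lambda_k=g_ka_k$. By (6), the equation $u=u_0-\ell*G(Au+N(u))$ is, mode by mode, the **mild form**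
$$u(t)=e(t)u_0-\int_0^tK(t-s)N(u(s))\,ds,\tag{9}$$
where $e(t)$ and $K(t)$ are the Fourier multipliers $e_{\Lambda_k}(t)$ and $g_kP_{\Lambda_k}(t)$.

**Lemma 2.** Let $Y\in\{Y_A,Y_B,Y_s\}$ and let $u_0\in Y$ be smooth. Then (8) has a unique mild solution $u\in C([0,\infty);Y)$. Moreover:

1. $u\in C([0,\infty);C^\infty)\cap C^1((0,\infty);C^\infty)$, (8) holds for all $t>0$, and $\|u_t\|_{H^s}\le C_{s,T}t^{\alpha-1}$ on $(0,T]$ for all $s,T$;
2. $|\hat u_k(t)|\le C_r|k|^{-r}$ for all $r$, uniformly in $t\ge0$;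
3. $w=\partial_t^\alpha u$ satisfies $E'=-\langle w,u_t\rangle_*$ for $t>0$, $E(u(t))\le E(u_0)$, and
$$\partial_t^\alpha E(t)\le-\tfrac12\|w(t)\|_*^2;\tag{10}$$
4. on $[0,T]$ the solution depends continuously in $C([0,T];H^1)$ on smooth $u_0$ in the $H^1$-norm.

In particular $u$ gives an admissible solution of (1) as soon as $G\mu(u_0)\not\equiv0$. By uniqueness, a datum in $Y_s$ gives a solution in $Y_s$.

*Proof.* **Step 1 (size of $K$).** This step shows that $K$ has an integrable singularity. By (5), $g_kP_{\Lambda_k}(t)\le Cg_kt^{\alpha-1}(\Lambda_kt^\alpha)^{-1/2}=C(g_k/a_k)^{1/2}t^{\alpha/2-1}$, and $g_k/a_k\le\max(1,\varepsilon^{-2})$. So $\|K(t)\|\le Ct^{\alpha/2-1}$ on each $H^s$. Also $\int_0^\infty g_kP_{\Lambda_k}=g_k/\Lambda_k=1/a_k$. Both $e(t)$ and $K(t)$ are strongly continuous, since each multiplier is continuous in $t$ and locally bounded uniformly in $k$.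

**Step 2 (a truncated problem).** This step makes the nonlinearity globally Lipschitz. Let $\chi\in C_c^\infty(\mathbb R)$, $0\le\chi\le1$, $\chi=1$ on $[0,1]$, $\chi=0$ on $[4,\infty)$, and $N_R(u)=\chi(\|u\|_1^2/R^2)N(u)$. On $Y$, $N_R$ is smooth and bounded, with bounded derivatives of every order, because $N$ is polynomial on the algebra $H^1$. Fix $T$. In the norm $\|f\|_b=\sup_{[0,T]}e^{-bt}\|f\|_1$, convolution with $K$ has norm at most $\int_0^\infty Cs^{\alpha/2-1}e^{-bs}ds=Cb^{-\alpha/2}$, and it maps $C([0,T];H^1)$ into itself (dominated convergence in $\int_0^tK(s)f(t-s)ds$). So for large $b$ the map $u\mapsto e\,u_0-K*N_R(u)$ is a contraction with factor $\frac12$ and has a unique fixed point $u$. By uniqueness the solutions for different $T$ agree, so $u$ lives on $[0,\infty)$. The iterates $u^{(0)}=u_0$, $u^{(n+1)}=e\,u_0-K*N_R(u^{(n)})$ satisfy $\sum_n\sup_{[0,T]}\|u^{(n+1)}-u^{(n)}\|_1<\infty$. For two data, $\|u-\tilde u\|_b\le\|u_0-\tilde u_0\|_1+\frac12\|u-\tilde u\|_b$,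 so $u$ is Lipschitz in $u_0$.

**Step 3 (time derivative).** We show $u\in C^1((0,T];H^1)$ with $\|u_t\|_1\le Ct^{\alpha-1}$. If $f\in C([0,T];H^1)\cap C^1((0,T];H^1)$ and $\|f'\|_1\le Ct^{\alpha-1}$, then $K*f=1*(Kf(0)+K*f')$ with integrand continuous on $(0,T]$, so $(K*f)'=Kf(0)+K*f'$. Inductively $v^{(n)}=\partial_tu^{(n)}$ exists, is $O(t^{\alpha-1})$ in $H^1$, and
$$v^{(n+1)}=e'u_0-K(t)N_R(u_0)-K*\big[DN_R(u^{(n)})v^{(n)}\big],\qquad v^{(0)}=0 .$$
The first two terms are $O(t^{\alpha-1})$ in $H^1$ because $|e_{\Lambda_k}'|\le\Lambda_k\ell$, $g_kP_{\Lambda_k}\le g_k\ell$, and $u_0,N_R(u_0)$ are smooth. In the norm $|v|_b=\sup_{(0,T]}t^{1-\alpha}e^{-bt}\|v\|_1$, estimate (4) with $a=\alpha/2$ says that $K*$ has norm at most $C_Tb^{-\alpha/4}$. So for $b$ large $|v^{(n+1)}|_b\le C+\frac12|v^{(n)}|_b$, and the $v^{(n)}$ are bounded. Writing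
$$DN_R(u^{(n)})v^{(n)}-DN_R(u^{(n-1)})v^{(n-1)}=DN_R(u^{(n)})(v^{(n)}-v^{(n-1)})+\big(DN_R(u^{(n)})-DN_R(u^{(n-1)})\big)v^{(n-1)},$$
we get
$$|v^{(n+1)}-v^{(n)}|_b\le\tfrac12|v^{(n)}-v^{(n-1)}|_b+C\sup_{[0,T]}\|u^{(n)}-u^{(n-1)}\|_1 ,$$
which is summable in $n$. So $v^{(n)}\to v$ in this norm, hence uniformly on each $[t_0,T]$ with $t_0>0$. Therefore $u\in C^1((0,T];H^1)$, $u_t=v$, $\|u_t\|_1\le C_Tt^{\alpha-1}$, and $v=e'u_0-KN_R(u_0)-K*[DN_R(u)v]$.

**Step 4 (spatial smoothness of the truncated solution).** We gain two powers of $k$ at a time. A product rule is used: if two mean-zero functions have coefficients $O(|k|^{-r})$ with $r>1$, the coefficients of their product are $O((1+|k|)^{-r})$, since in $\sum_j\hat a_j\hat b_{k-j}$ either $|j|\ge|k|/2$ or $|k-j|\ge|k|/2$. Now $\|N_R(u)\|_1\le C$ uniformly in $t\ge0$, so $|\widehat{N_R(u)}_k|\le C|k|^{-1}$ and by (9) and Step 1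
$$|\hat u_k(t)|\le|\hat u_k(0)|+a_k^{-1}\sup_s|\widehat{N_R(u(s))}_k|\le C|k|^{-3}.$$
If $|\hat u_k|\le C|k|^{-r}$ with $r>1$, the same bound holds for $\widehat{N_R(u)}_k$ (a bounded scalar times a cubic polynomial in $u$), and then $|\hat u_k|\le C|k|^{-r-2}$. Iterating, $\hat u_k$ decays faster than any power, uniformly in $t\ge0$.

For $v$, note $DN_R(u)v=\chi\,DN(u)v+2R^{-2}\chi'\,(u,v)_1N(u)$, with $(\cdot,\cdot)_1$ the inner product of $\|\cdot\|_1$. So a bound $|\hat v_k|\le C|k|^{-r}t^{\alpha-1}$, $r>1$, passes to $DN_R(u)v$. At the start, the $H^1$-bound of $DN_R(u)v$ gives coefficients $O(|k|^{-1}t^{\alpha-1})$. By (5), splitting at $s=t/2$,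
$$g_k\int_0^tP_{\Lambda_k}(t-s)s^{\alpha-1}ds\le\frac{(t/2)^{\alpha-1}}{a_k}+\frac C{a_kt}\int_0^{t/2}s^{\alpha-1}ds\le\frac C{a_k}t^{\alpha-1},$$
so each use of the equation for $v$ gains $k^{-2}$. Each $\hat u_k$ is continuous on $[0,\infty)$ and each $\hat v_k$ on $(0,\infty)$. With the uniform decay this gives the regularity in item 1 and the decay in item 2 for the truncated problem.

**Step 5 (the equation).** By (6), mode by mode, $u=u_0+\ell*w$ with $w=-G(Au+N_R(u))$. As $u-u_0=1*u_t$, convolution with $h$ gives $1*(h*u_t)=1*w$, hence $h*u_t=w$ for $t>0$. By Step 4, $w\in C([0,\infty);H^s)\cap C^1((0,\infty);H^s)$ and $\|w'\|_{H^s}\le Ct^{\alpha-1}$ on bounded intervals.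

**Step 6 (removing the truncation).** Let $R^2=1+E(u_0)/(\pi\varepsilon^2)$, so that $\|u_0\|_1<R$. As long as $\|u\|_1\le R$ on $[0,t]$, we have $w=-G\mu(u)$ and
$$\frac d{dt}E(u)=\langle\mu(u),u_t\rangle=-\langle w,u_t\rangle_*=-\langle w,(\ell*w)'\rangle_*\le-\tfrac12(\ell*\|w\|_*^2)'$$
by Lemma 1. Integrating from $0$, $E(u_0)-E(u(t))\ge\frac12(\ell*\|w\|_*^2)(t)\ge0$. So $\|u(t)\|_1^2\le E(u_0)/(\pi\varepsilon^2)<R^2$, and by continuity the value $R$ is never reached. Thus $u$ solves (9) and (8) for all time.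

**Step 7 (the remaining claims).** Any continuous mild solution solves, on $[0,T]$, the truncated problem with a large $R$; this gives uniqueness. For data in an $H^1$-bounded set one $R$ works, and the Lipschitz bound of Step 2 gives item 4. Finally, by (3),
$$-\partial_t^\alpha E=h*\langle w,u_t\rangle_*\ge\tfrac12h*(\ell*\|w\|_*^2)'=\tfrac12\|w\|_*^2 .\qquad\square$$

## 5. A neutral mode kicked through $\cos^23X\cos5X$: proof of Theorem A

In Theorem A the rescaled $\varepsilon$ is $1$. Then $\mu(u)=-(\partial^2+1)u+u^3$, and $\cos X$ is a **neutral mode**: its linear part vanishes. We work in $Y_A$,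
$$u=\sum_{k\text{ odd}}u_k(t)\cos kX,\qquad y=u_1,\qquad x=\sum_{k\ge3}u_k\cos kX .$$

**Counting sizes.** Modes $3$ and $5$ start at size $\delta$ and decay like $\delta t^{-\alpha}$. Because $3+3-5=1$, their cube contains $\cos X$ and acts on $y$ as an integrable pulse of size $\delta^3$, so $y\approx y_0-\text{const}\cdot\delta^3t^{\alpha-1}$: down first, then back up. Between $T$ and $2T$ the return raises the quartic energy of $y$ by about $y_0^3\cdot\delta^3T^{\alpha-1}$. The fast modes can lose at most about $\delta^2T^{-2\alpha}$. The self-damping $\ell*y_0^3\sim y_0^3T^\alpha$ must be weaker than the pulse $\delta^3T^{\alpha-1}$, so $y_0=c\,\delta T^{-1/3}$ with small $c$. Then gain over loss is of order $\delta^4T^{3\alpha-2}$. This can be made large by taking $T$ large only if $\alpha>\frac23$. The kick must also be small against $y_0$: $\delta^3T^{\alpha-1}\ll\delta T^{-1/3}$, that is, $\delta^2T^\beta\ll1$, while the gain needs $\delta^4T^{3\beta}\gg1$. So $T^\beta$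 must lie between $\delta^{-4/3}$ and $\delta^{-2}$, and $T^\beta=\delta^{-5/3}$ is a choice in the middle:
$$\delta^2T^\beta=\delta^{1/3},\qquad\delta^4T^{3\beta}=\delta^{-1}.\tag{11}$$

For a cosine series $z$, let $|z|$ be the sum of the absolute values of its coefficients, a submultiplicative norm. By Lemma 2(2) and dominated convergence $|x(t)|$ is continuous in $t$. Let $\lambda_k=k^2-1$ and, in this section, $\Lambda_k=g_k\lambda_k\ge8$ for $k\ge3$; write $e_k=e_{\Lambda_k}$, $P_k=P_{\Lambda_k}$, and let $N_k$ be the coefficient of $\cos kX$ in $u^3$. Constants $C$ depend only on $\alpha$ and the model; $c\in(0,1]$ is fixed later, and then $\delta\to0$, so $T\to\infty$.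

**Step 1 (mode equations).** We use $u=u_0+\ell*w$, $w=-G\mu(u)$, in each mode. Since $\lambda_1=0$ and $g_1=1$, (6) gives
$$y=y_0-\ell*N_1,\qquad u_k=u_k(0)e_k-g_kP_k*N_k\quad(k\ge3).\tag{12}$$
The $\cos3X$-coefficient of $\mu(u_0)$ is $8\delta+O(\delta^3)\ne0$, so $u_0$ is not steady and Lemma 2 gives an admissible solution.

**Step 2 (convolution bounds).** These are the three estimates that the bootstrap needs.

(i) $g_k\int_0^tP_k(t-s)(1+s)^{-1}ds\le\frac C{\lambda_k}(1+t)^{-1}$. For $t\le1$ this follows from $g_k\int_0^\infty P_k=1/\lambda_k$. For $t\ge1$ the part $s\ge t/2$ is at most $\lambda_k^{-1}(1+t/2)^{-1}$. For $s\le t/2$, (5) and $\Lambda_k\ge8$ give $g_kP_k(t-s)\le g_kP_k(t/2)\le C\lambda_k^{-1}t^{-1-\alpha}$, to be multiplied by $\int_0^{t/2}\frac{ds}{1+s}\le\log(1+t)$.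

(ii) For $\nu>1$, $\ell*(1+\cdot)^{-\nu}\le C_\nu(1+t)^{\alpha-1}$; for $\nu=1$, the bound is $C(1+t)^{\alpha-1}\log(2+t)$. For $t\le1$ this is clear. For $t\ge1$ the part $s\le t/2$ is at most $\ell(t/2)\int_0^{t/2}(1+s)^{-\nu}ds$, and the part $s\ge t/2$ is at most $Ct^{-\nu}t^\alpha$.

(iii) For $0<\nu<1$, $\ell*s^{-\nu}=C_\nu t^{\alpha-\nu}$.

**Step 3 (bootstrap).** We prove that on all of $[0,2T]$
$$|y|\le4c\,\delta(1+t)^{-1/3},\qquad|x|\le C_1\delta(1+t)^{-\alpha}.\tag{13}$$
Let $x^L=\delta(e_3\cos3X+e_5\cos5X)$, and let $C_1>2$ be such that $|x^L|\le\frac12C_1\delta(1+t)^{-\alpha}$; this is possible since $e_k\le C(1+t)^{-\alpha}$ for $k=3,5$. Both bounds in (13) are strict at $t=0$. Let $[0,\tau]\subset[0,2T]$ be the maximal interval on which (13) holds.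

*The fast modes.* On $[0,\tau]$, as $\alpha>\frac13$, $|N_k|\le(|y|+|x|)^3\le C\delta^3(1+t)^{-1}$. By (12) and (i), $\xi_k:=u_k-u_k(0)e_k$ satisfies
$$|\xi_k|\le C\delta^3\lambda_k^{-1}(1+t)^{-1},\qquad\sum_{k\ge3}|\xi_k|\le C\delta^3(1+t)^{-1}.\tag{14}$$
So $|x|\le\frac12C_1\delta(1+t)^{-\alpha}+C\delta^3(1+t)^{-1}$, and the second bound in (13) is strict for small $\delta$.

*The forcing of the neutral mode.* Expand $u^3=(y\cos X+x)^3$. First, $\cos^3X=\frac34\cos X+\frac14\cos3X$. Next, $\cos^23X\cos5X=\frac12\cos5X+\frac14(\cos X+\cos11X)$, while $\cos^25X\cos3X=\frac12\cos3X+\frac14(\cos7X+\cos13X)$, $\cos^33X$ and $\cos^35X$ contain no $\cos X$. So the $\cos X$-coefficient of $(x^L)^3$ is $3\cdot\frac14\delta^3e_3^2e_5$. Hence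
$$N_1=\tfrac34y^3+\tfrac34\delta^3e_3^2e_5+\mathcal R.\tag{15}$$
Here $\mathcal R$ collects the terms with $y^2x$, $yx^2$ and $x^3-(x^L)^3$. By (14) the last is at most $C\delta^5(1+t)^{-1-2\alpha}$. So
$$|\mathcal R|\le C\big(y^2|x|+|y||x|^2+\delta^5(1+t)^{-1-2\alpha}\big)\le C(c+\delta^2)\,\delta^3(1+t)^{-(2/3+\alpha)},$$
using (13), $c\le1$ and $\frac13+2\alpha\ge\frac23+\alpha$. Note $\frac23+\alpha>1$. Also $e_3^2e_5\le C(1+t)^{-3\alpha}$ with $3\alpha>1$, and $|y|^3\le64c^3\delta^3(1+t)^{-1}$. By (ii),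
$$|y-y_0|=|\ell*N_1|\le C\delta^3(1+t)^{\alpha-1}\log(2+t).\tag{16}$$

*The neutral mode.* Since $\alpha-1=\beta-\frac13$, the right side of (16) equals $\delta(1+t)^{-1/3}\cdot C\delta^2(1+t)^\beta\log(2+t)$. By (11) this is at most $\delta(1+t)^{-1/3}C\delta^{1/3}\log(2+2T)\le c\,\delta(1+t)^{-1/3}$ for small $\delta$, because $\log T$ grows only like $\log(1/\delta)$. Also $y_0=c\,\delta(1+t)^{-1/3}\big(\frac{1+t}T\big)^{1/3}\le\frac32c\,\delta(1+t)^{-1/3}$ on $[0,2T]$, as $3^{1/3}<\frac32$ and $T\ge1$. So $|y|\le\frac52c\,\delta(1+t)^{-1/3}$, and the first bound in (13) is strict too. By continuity $\tau=2T$.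

**Step 4 (the return of $y$ between $T$ and $2T$).** We evaluate $\ell*N_1$ at $t\in\{T,2T\}$, term by term in (15).

*Self-damping.* By (16), $|y(s)|^3\le4y_0^3+C\log^3(2+2T)\,\delta^9s^{3\alpha-3}$. The first part gives $\ell*4y_0^3\le Cc^3\delta^3T^{-1}T^\alpha\le Cc\,\delta^3T^{\alpha-1}$. As $0<3-3\alpha<1$, (iii) bounds the contribution of the second part by
$$C\log^3(2+2T)\,\delta^9T^{4\alpha-3}=C\log^3(2+2T)\,\delta^3T^{\alpha-1}(\delta^2T^\beta)^3=o(\delta^3T^{\alpha-1}).$$

*Remainder.* By (ii), $|\ell*\mathcal R|\le C(c+\delta^2)\delta^3T^{\alpha-1}$.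

*Pulse.* As $t\to\infty$,
$$\ell*\tfrac34e_3^2e_5=t^{\alpha-1}(C_0+o(1)),\qquad C_0=\frac3{4\Gamma(\alpha)}\int_0^\infty e_3^2e_5\,ds\in(0,\infty).$$
On $s\le t/2$ apply dominated convergence to $t^{1-\alpha}\ell(t-s)$; the part $s\ge t/2$ is $O(t^{-3\alpha}t^\alpha)=o(t^{\alpha-1})$ since $\alpha>\frac13$.

Subtracting $y(T)=y_0-(\ell*N_1)(T)$ from $y(2T)=y_0-(\ell*N_1)(2T)$,
$$y(2T)-y(T)\ge\delta^3T^{\alpha-1}\big[C_0(1-2^{\alpha-1})-Cc-o(1)\big]\ge\tfrac12C_0(1-2^{\alpha-1})\,\delta^3T^{\alpha-1},\tag{17}$$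
if $c$ is fixed small, depending only on $\alpha$ and the model, and then $\delta$ is small. Also $|y(T)-y_0|\le C\delta^3T^{\alpha-1}$ and $\delta^3T^{\alpha-1}/y_0=\delta^2T^\beta/c=\delta^{1/3}/c\to0$, so $y(T)\ge y_0/2>0$.

**Step 5 (energy comparison).** We show that the gain of $y$ beats the fast modes. From $E=\int\frac12(u'^2-u^2)+\frac14u^4+\frac14$ and $\int\cos^4=\frac{3\pi}4$,
$$E=\frac\pi2+\frac{3\pi}{16}y^4+\frac\pi2\sum_{k\ge3}\lambda_ku_k^2+O\big(|y|^3|x|+|y|^2|x|^2+|y||x|^3+|x|^4\big).$$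
At $t\in\{T,2T\}$ we have $|y|\le C\delta T^{-1/3}$, $|x|\le C\delta T^{-\alpha}$, so the $O(\cdot)$ is at most $C\delta^2T^{-2\alpha}$; for instance $|y|^3|x|\le C\delta^4T^{-1-\alpha}\le C\delta^2T^{-2\alpha}$. By (14),
$$\sum_{k\ge3}\lambda_ku_k(T)^2\le C\delta^2T^{-2\alpha}+C\delta^6T^{-2}\sum_{k\ge3}\lambda_k^{-1}\le C\delta^2T^{-2\alpha}.$$
Drop $\sum\lambda_ku_k(2T)^2\ge0$, and use convexity, $y(2T)^4-y(T)^4\ge4y(T)^3(y(2T)-y(T))$. With (17) and $y(T)^3\ge y_0^3/8=c^3\delta^3T^{-1}/8$,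
$$E(2T)-E(T)\ge\tfrac{3\pi}4y(T)^3\big(y(2T)-y(T)\big)-C\delta^2T^{-2\alpha}\ge\delta^2T^{-2\alpha}\big[c'\delta^4T^{3\alpha-2}-C\big],\qquad c'>0 .$$
By (11), $\delta^4T^{3\alpha-2}=\delta^4T^{3\beta}=\delta^{-1}\to\infty$. So $E(2T)>E(T)$ for small $\delta$, and by the mean value theorem $E'(t)>0$ for some $t\in(T,2T)$. Undoing the scaling of Section 4 turns $T$ into $T'=T/\gamma_*^{1/\alpha}$. This proves Theorem A. $\blacksquare$

For $\alpha\le\frac23$ the bracket in the last estimate is at most $c'\delta^4-C$ when $T\ge1$, which is negative for small $\delta$: the estimate says nothing. Theorem B needs another source of energy growth.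

## 6. The sign of a late-time quadratic form

Suppose a solution $u$ of (8) converges to an equilibrium $S$, and put $p=u-S$, $\Delta=p(0)$, $H=-\varepsilon^2\partial^2+3S^2-1$. Heuristically, at late times nearly all the motion from $u_0$ to $S$ lies in the distant past, so $\partial_t^\alpha p(t)\approx-h(t)\Delta$. Inserting this into $\partial_t^\alpha p\approx-GHp$ gives
$$p(t)\approx h(t)H^{-1}G^{-1}\Delta,\qquad E(u(t))-E(S)\approx\tfrac12\langle Hp,p\rangle\approx\tfrac12h(t)^2B(\Delta),\qquad B(\Delta)=\langle G^{-1}\Delta,H^{-1}G^{-1}\Delta\rangle .$$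
If the energy decreases to $E(S)$, then $B(\Delta)$ should be nonnegative. With two modes, $G=1$ and $H=\operatorname{diag}(-\kappa,\nu)$, $\kappa,\nu>0$, we have $B(\Delta)=\Delta_1^2/\nu-\Delta_0^2/\kappa$: a small $\kappa$ makes $B$ very negative. So we want a saddle $S$ with a weak instability, and a solution which is forced to converge to it. We find the saddle $S_2$ below (with $\kappa\le192\,\varepsilon^4$), prove the late-time statement rigorously (Lemma 4), and get the solution from connectedness, under the assumption that the guess holds.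

From here on the class is $Y_B$ (odd functions) and $\varepsilon<\frac13$ in (8). For $v\in Y_B$ let $H_v=-\varepsilon^2\partial^2+3v^2-1$; on odd functions this is the Dirichlet problem on $(0,\pi)$. "Symmetric" and "antisymmetric" are with respect to $\pi/2$.

## 7. The odd equilibria and their energies

**Step 1 (classification).** We list all equilibria in $Y_B$. If $G\mu(u)=0$ then $\mu(u)=0$; for (CH), $\mu(u)$ is constant and odd. So $\varepsilon^2u''=u^3-u$, and $\frac{\varepsilon^2}2u'^2-F(u)$ is constant. A nonzero odd periodic solution oscillates about $0$ with an amplitude $a\in(0,1)$, and $\frac{\varepsilon^2}2u'^2=F(u)-F(a)=\frac14(a^2-u^2)(2-a^2-u^2)$. Putting $u=as$, its minimal period is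
$$4\sqrt2\,\varepsilon\int_0^1\big[(1-s^2)(2-a^2(1+s^2))\big]^{-1/2}ds .$$
As a function of $a$ this increases strictly, with positive derivative, from $2\pi\varepsilon$ (at $a\to0$) to $\infty$ (at $a\to1$). So the equilibria are the finitely many functions
$$0,\quad\pm S_n\quad(1\le n<1/\varepsilon),$$
where $S_n$ has minimal period $2\pi/n$, amplitude $a_n$ and $S_n'(0)>0$. Since $S_n$ has an extremum at $\pi/2$ for $n$ odd and a zero there for $n$ even, it is symmetric for $n$ odd and antisymmetric for $n$ even.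

**Step 2 (energies).** We order $E_n=E(S_n)$. Since $S_n(X;\varepsilon)=S_1(nX;n\varepsilon)$, $E_n(\varepsilon)=E_1(n\varepsilon)$. By the implicit function theorem for $a$, $S_1$ depends smoothly on $\varepsilon$, and since it is critical for $E$, $\frac d{d\varepsilon}E_1(\varepsilon)=\varepsilon\int S_1'^2>0$. As $\varepsilon\to1$, $S_1\to0$ and $E_1\to\frac\pi2=E(0)$. Hence
$$E_1<E_2<E_3<\cdots<E(0).\tag{18}$$

**Step 3 (limit $\varepsilon\to0$).** With $n$ fixed, $a_n\to1$, since the period stays fixed. For fixed $b<1$ the length of the interval on which $S_n$ climbs from $0$ to $b$ is $\int_0^b\varepsilon\,du/\sqrt{2(F(u)-F(a_n))}=O(\varepsilon)$. So $S_n\to\operatorname{sgn}\sin nX$ uniformly away from the zeros. Also $\frac{\varepsilon^2}2S_n'^2=F(S_n)-F(a_n)\le\frac14$.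

**Step 4 ($\pm S_1$ are strict minima).** $S_1>0$ on $(0,\pi)$ is the Dirichlet ground state, with eigenvalue $0$, of $-\varepsilon^2\partial^2+S_1^2-1$, and $H_{S_1}$ adds $2S_1^2$. So the lowest eigenvalue $m_0$ of $H_{S_1}$ on $Y_B$ is positive, and $\langle H_{S_1}p,p\rangle\ge m_0\|p\|^2$. Together with $\langle H_{S_1}p,p\rangle\ge\varepsilon^2\|p'\|^2-\|p\|^2$ this makes the form coercive in $\|\cdot\|_1$. For any equilibrium $S$,
$$E(S+p)-E(S)=\tfrac12\langle H_Sp,p\rangle+\int\big(Sp^3+\tfrac14p^4\big),\tag{19}$$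
so for suitable $c,\rho_0>0$,
$$E(\pm S_1+p)-E_1\ge c\|p\|_1^2\qquad(p\in Y_B,\ \|p\|_1\le\rho_0).\tag{20}$$

**Step 5 (two unstable directions at $S_3$, and a curve of data).** $S_3'$ solves $H_{S_3}S_3'=0$, vanishes at $\pi/6$ and $\pi/2$, and has one sign between. So $0$ is the Dirichlet ground eigenvalue of $H_{S_3}$ on $(\pi/6,\pi/2)$, hence that on $(0,\pi/2)$ is negative. Reflecting, $H_{S_3}$ has an antisymmetric eigenfunction $e_1$ with negative eigenvalue. The ground state $e_0$ on $(0,\pi)$, which is positive and symmetric, then has a negative eigenvalue as well. Normalize both in $L^2$ and extend oddly; since $S_3^2$ is even and periodic, the extensions are smooth. For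
$$u^\theta=S_3+\eta(-\cos\theta\,e_0+\sin\theta\,e_1),\qquad\theta\in[0,\pi],$$
(19) gives $E(u^\theta)=E_3+\frac{\eta^2}2(\text{negative, uniformly in }\theta)+O(\eta^3)$. So $E_2<E(u^\theta)<E_3$ for small $\eta>0$, and by (18) $u^\theta$ is not steady.

## 8. The spectrum at $S_2$ and the sign of $B(S_3\mp S_2)$

Recall the Jacobi functions of modulus $m\in(0,1)$: $\mathrm{sn}'=\mathrm{cn}\,\mathrm{dn}$, $\mathrm{cn}'=-\mathrm{sn}\,\mathrm{dn}$, $\mathrm{dn}'=-m^2\mathrm{sn}\,\mathrm{cn}$, $\mathrm{cn}^2=1-\mathrm{sn}^2$, $\mathrm{dn}^2=1-m^2\mathrm{sn}^2$, and $K=\int_0^{\pi/2}(1-m^2\sin^2\varphi)^{-1/2}d\varphi$. The function $\mathrm{sn}$ rises from $0$ to $1$ on $[0,K]$, falls back to $0$ on $[K,2K]$, and has period $4K$.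

**Step 1 (explicit form).** From $\mathrm{sn}''=-(1+m^2)\mathrm{sn}+2m^2\mathrm{sn}^3$ one reads off that
$$S_2=\sqrt{\tfrac{2m^2}{1+m^2}}\;\mathrm{sn}(z,m),\qquad z=\frac X{\varepsilon\sqrt{1+m^2}},\qquad4K(m)\,\varepsilon\sqrt{1+m^2}=\pi,$$
and $H:=H_{S_2}=\frac1{1+m^2}(-\partial_z^2+6m^2\mathrm{sn}^2)-1$. Points correspond as $X=\frac\pi4\leftrightarrow z=K$, $X=\frac\pi2\leftrightarrow z=2K$.

**Step 2 (three explicit eigenfunctions).** Let $\mathcal L=-\partial_z^2+6m^2\mathrm{sn}^2$ and abbreviate $s,c,d$ for $\mathrm{sn},\mathrm{cn},\mathrm{dn}$. First, $(sd)'=c(1-2m^2s^2)$ and $(sd)''=-sd\,(1+4m^2-6m^2s^2)$, so $\mathcal L(sd)=(1+4m^2)sd$. Second, $(s^2)''=2-4(1+m^2)s^2+6m^2s^4$, so for a constant $k_0$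
$$\mathcal L(s^2-k_0)=-2+\big[4(1+m^2)-6m^2k_0\big]s^2 .$$
This equals $\lambda(s^2-k_0)$ iff $\lambda=4(1+m^2)-6m^2k_0$ and $\lambda k_0=2$, that is, $3m^2k_0^2-2(1+m^2)k_0+1=0$. So $k_0=k_\pm=\frac{1+m^2\pm\sqrt{1-m^2+m^4}}{3m^2}$, with eigenvalue $2(1+m^2)\mp2\sqrt{1-m^2+m^4}$. Squaring where necessary (each inequality reduces to $3m^2>3m^4$), $k_+>1$ and $0<k_-<1$. The corresponding $H$-eigenvalues are
$$\tfrac{3m^2}{1+m^2}\ (\text{for }sd);\qquad-\kappa_m\ (\text{for }k_+),\quad\kappa_m=\tfrac{2\sqrt{1-m^2+m^4}}{1+m^2}-1\ge0;\qquad1+\tfrac{2\sqrt{1-m^2+m^4}}{1+m^2}\ge2\ (\text{for }k_-).$$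
Here $\kappa_m\ge0$ because $4(1-m^2+m^4)-(1+m^2)^2=3(1-m^2)^2$.

**Step 3 (antisymmetric sector).** This is the Dirichlet problem on $z\in(0,2K)$. The function $sd$ is positive there and vanishes at the ends, so it is the ground state and $H\ge\frac{3m^2}{1+m^2}$ on this sector.

**Step 4 (symmetric sector).** This is the problem on $z\in(0,2K)$ with a Dirichlet condition at $0$ and a Neumann condition at $2K$. Insert a Neumann condition at $z=K$, that is, allow jumps there. The form domain grows, so no ordered eigenvalue goes up. The problem decouples. On $(0,K)$, Dirichlet–Neumann, the ground state is $sd$, since its derivative $c(1-2m^2s^2)$ vanishes at $K$. On $(K,2K)$, Neumann–Neumann, the derivative $2scd$ of $s^2-k_\pm$ vanishes at both ends; $s^2-k_+$ has no zero and $s^2-k_-$ exactly one, so by Sturm's theorem they are the first two eigenfunctions. As $\frac{3m^2}{1+m^2}<2$, the first two eigenvalues $-\kappa$ and $\nu_1$ of $H$ in the symmetric sector satisfy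
$$-\kappa\ge-\kappa_m,\qquad\nu_1\ge\tfrac{3m^2}{1+m^2}.$$

**Step 5 (there is a negative eigenvalue).** Let $q=|S_2'|$ on $(\pi/4,3\pi/4)$, $q=0$ elsewhere in $(0,\pi)$, extended oddly. Then $q\in H^1$ is symmetric, and $\langle q,Hq\rangle=0$ as a quadratic form, because $HS_2'=0$ and $S_2'$ vanishes at $\pi/4$ and $3\pi/4$. If the lowest eigenvalue in the symmetric sector were $\ge0$, then $q$ would minimize the form and be an eigenfunction, which is impossible since $q$ vanishes on an open set. So $-\kappa<0$.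

**Step 6 (size of $\kappa$).** Let $m'^2=1-m^2$. Then $K\le\frac\pi{2m'}$, and $K=\frac\pi{4\varepsilon\sqrt{1+m^2}}\ge\frac\pi{4\sqrt2\,\varepsilon}$, so $m'\le2\sqrt2\,\varepsilon$. Hence $m^2\ge\frac12$, and $\frac{3m^2}{1+m^2}\ge1$, for $\varepsilon\le\frac14$, and
$$\kappa\le\kappa_m=\frac{3(1-m^2)^2}{(1+m^2)\big(2\sqrt{1-m^2+m^4}+1+m^2\big)}\le3m'^4\le192\,\varepsilon^4.\tag{21}$$

So for $\varepsilon\le\frac14$, $H$ has on $Y_B$ exactly one negative eigenvalue $-\kappa$, with a normalized eigenfunction $\hat e$ that is symmetric; it has no zero eigenvalue, and all other eigenvalues are $\ge1$. The operator $H$ is the same for $S_2$ and $-S_2$. For $\Delta\in Y_B$ let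
$$B(\Delta)=\langle G^{-1}\Delta,H^{-1}G^{-1}\Delta\rangle .$$

**Lemma 3.** For each model there is $\varepsilon_*\le\frac14$ with $B(S_3\mp S_2)<0$ for all $\varepsilon\le\varepsilon_*$.

*Proof.* **Step 1 (isolating the dangerous mode).** $\psi_s=G^{-1}S_3$ is symmetric and $\psi_a=G^{-1}S_2$ is antisymmetric. Both have squared $L^2$-norm at most $2\pi$, since $|S_n|\le1$ and $G^{-1}$ has norm at most $1$. $H$ preserves both sectors, so there are no cross terms, and
$$B(S_3\mp S_2)\le-\frac{\langle\psi_s,\hat e\rangle^2}\kappa+4\pi .$$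

**Step 2 (comparing $\hat e$ with $q$).** Write $q=\langle q,\hat e\rangle\hat e+q_\perp$. From $0=\langle q,Hq\rangle\ge-\kappa\|q\|^2+\nu_1\|q_\perp\|^2$ and $\nu_1\ge1$ we get $\|q_\perp\|\le\sqrt\kappa\,\|q\|$. Since $|\langle q,\hat e\rangle|\le\|q\|$,
$$|\langle\psi_s,\hat e\rangle|\ge\frac{|\langle\psi_s,q\rangle|}{\|q\|}-\sqrt{2\pi\kappa}.$$
Here, by $|S_2'|\le1/(\sqrt2\,\varepsilon)$,
$$\|q\|^2=2\int_{\pi/4}^{3\pi/4}|S_2'|^2\le2\cdot\frac1{\sqrt2\,\varepsilon}\cdot2a_2\le\frac{2\sqrt2}\varepsilon .$$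

**Step 3 (the overlap).** We have $\langle\psi_s,q\rangle=2\int_{\pi/4}^{3\pi/4}\psi_s|S_2'|\,dX$, and the measure $|S_2'|dX$ concentrates at $\pi/2$ with mass $2a_2\to2$ as $\varepsilon\to0$. For (AC), $\psi_s=S_3\to-1$ uniformly near $\pi/2$ and $|\psi_s|\le1$, so $\langle\psi_s,q\rangle\to-4$. For (CH), $\psi_s\to(-\partial^2)^{-1}\operatorname{sgn}\sin3X$ uniformly. This limit vanishes at $\pi/3$ and $2\pi/3$ by oddness about these points and has second derivative $+1$ between them, so it equals $-\frac12(X-\frac\pi3)(\frac{2\pi}3-X)$ there, which at $\pi/2$ is $-\frac12(\frac\pi6)^2=-\frac{\pi^2}{72}$. So $\langle\psi_s,q\rangle\to-\frac{\pi^2}{18}$.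

**Step 4 (conclusion).** Using (21), $|\langle\psi_s,\hat e\rangle|\ge c\sqrt\varepsilon-C\varepsilon^2\ge c'\sqrt\varepsilon$ for small $\varepsilon$, and
$$B(S_3\mp S_2)\le-\frac{c'^2\varepsilon}{192\,\varepsilon^4}+4\pi<0$$
for small $\varepsilon$. Nothing here involves $\alpha$. $\square$

## 9. Algebraic tails near the saddle

**Lemma 4.** Let $\varepsilon\le\frac14$, $S=\pm S_2$, and let $u$ be a solution as in Lemma 2 (class $Y_B$) with $u(t)\to S$ in $H^1$ and $E(u(t))\ge E(S)$ for all large $t$. Then $B(u_0-S)\ge0$.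

*Proof.* Let $p=u-S$, $\Delta=p(0)$. Then $\partial_t^\alpha p=-G(Hp+r)$ with $r=3Sp^2+p^3$.

**Step 1 (diagonalization).** We choose modes that decouple the linear part for both models. By interpolation (for (CH), $\|a\|^2\le\|a'\|\,\|a\|_*$) we have $\langle Ha,a\rangle\ge\frac{\varepsilon^2}2\|a'\|^2-C\|a\|_*^2$, and $H^1$ embeds compactly. So there is a $\langle\cdot,\cdot\rangle_*$-orthonormal basis $(e_j)_{j\ge0}$ (not the $e_0,e_1$ of Section 7) with
$$\langle He_j,v\rangle=\sigma_j\langle e_j,v\rangle_*\qquad(v\in Y_B).$$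
By Section 8 the form has exactly one negative direction and no kernel, a statement that does not depend on the inner product used, so $\sigma_0<0<\sigma_1\le\sigma_2\le\cdots$. With $p_j=\langle p,e_j\rangle_*$, $r_j=\langle r,e_j\rangle$, $\Delta_j=\langle\Delta,e_j\rangle_*$,
$$\partial_t^\alpha p_j=-\sigma_jp_j-r_j,\qquad\langle Hp,p\rangle=\sum_j\sigma_jp_j^2,\qquad B(\Delta)=\sum_j\frac{\Delta_j^2}{\sigma_j}.$$
For the last identity, $n=H^{-1}G^{-1}\Delta$ has $\langle n,e_j\rangle_*=\sigma_j^{-1}\langle He_j,n\rangle=\sigma_j^{-1}\langle e_j,G^{-1}\Delta\rangle=\Delta_j/\sigma_j$, and $B(\Delta)=\langle Hn,n\rangle$.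

**Step 2 (the energy inequality controls the unstable mode).** Let $\zeta=\big(\sum_{j\ge1}\sigma_jp_j^2\big)^{1/2}$ and $M(t)=\|p(t)\|_1\to0$. On $\{z:\langle z,e_0\rangle_*=0\}$ the form is at least $\sigma_1\|z\|_*^2$, hence coercive in $\|\cdot\|_1$ by the bound in Step 1. So $M^2\le C(p_0^2+\zeta^2)$. Also, as $M$ is bounded,
$$\sum_jr_j^2=\|Gr\|_*^2=\langle r,Gr\rangle\le C\|r\|_1^2\le CM^4 .$$
By (19) and $E(u)\ge E(S)$, for large $t$, $|\sigma_0|p_0^2\le\zeta^2+CM^3$. Inserting this into $M^2\le C(p_0^2+\zeta^2)$ and using $M\to0$, we get $M\le C\zeta$ for large $t$, and then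
$$|\sigma_0|\,p_0^2\le(1+o(1))\,\zeta^2.\tag{22}$$

**Step 3 (a Duhamel inequality for $\zeta$).** By (6), $p_j=\Delta_je_{\sigma_j}-P_{\sigma_j}*r_j$ for $j\ge1$. By (5), $\sup_{j\ge1}\sigma_j^{1/2}P_{\sigma_j}(s)\le\tilde k(s):=C\min(s^{\alpha/2-1},s^{-1-\alpha})$. The first bound comes from the second estimate in (5), since $(1+x)^{-2}\le x^{-1/2}$; the other from the first estimate in (5) and $\sigma_j\ge\sigma_1$. The kernel $\tilde k$ is integrable and decreasing. By Minkowski's inequality and Step 2,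
$$\big|\zeta(t)-\zeta_{\rm lin}(t)\big|\le C\int_0^t\tilde k(t-s)M(s)^2ds,\qquad\zeta_{\rm lin}^2=\sum_{j\ge1}\sigma_j\Delta_j^2e_{\sigma_j}(t)^2.\tag{23}$$
Since $t^\alpha e_{\sigma_j}(t)\to\frac1{\sigma_j\Gamma(1-\alpha)}$ and $t^\alpha e_{\sigma_j}(t)\le C/\sigma_j$, dominated convergence gives $t^\alpha\zeta_{\rm lin}(t)\to c_z/\Gamma(1-\alpha)$ with $c_z^2=\sum_{j\ge1}\Delta_j^2/\sigma_j$.

**Step 4 (first decay rate, $\zeta=O(t^{-\alpha})$).** Fix a large $t_1\ge1$ and let $\rho=\sup_{s\ge t_1}M(s)$. For $s\ge t_1$, $M^2\le C\rho\,\zeta$. Two integrals are needed. First, $\int_{t_1}^t\tilde k(t-s)s^{-\alpha}ds\le Ct^{-\alpha}$ with $C$ independent of $t_1$: the part $s\ge t/2$ is at most $(t/2)^{-\alpha}\int\tilde k$, and the part $s\le t/2$ is at most $Ct^{-1-\alpha}\int_1^{t/2}s^{-\alpha}ds\le Ct^{-2\alpha}$ if it is nonempty. Second, $\int_0^{t_1}\tilde k(t-s)M^2ds\le C(t_1)t^{-\alpha}$ for $t\ge t_1$: for $t\ge2t_1$ use $\tilde k(t-s)\le\tilde k(t/2)\le Ct^{-1-\alpha}$,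 and for $t\le2t_1$ the integral is bounded. So $Z(T)=\sup_{[t_1,T]}t^\alpha\zeta<\infty$ obeys $Z(T)\le C(t_1)+C\rho Z(T)$. Taking $t_1$ so large that $C\rho\le\frac12$, we get $\zeta=O(t^{-\alpha})$ and $M^2=O((1+t)^{-2\alpha})$.

**Step 5 (sharp asymptotics of $\zeta$).** With this decay,
$$\int_0^t\tilde k(t-s)M^2ds\le C\Big(t^{-2\alpha}+t^{-1-\alpha}\int_0^{t/2}(1+s)^{-2\alpha}ds\Big)=O(t^{-2\alpha})\qquad(t\to\infty).$$
The second term is $O(t^{-3\alpha})$, $O(t^{-1-\alpha}\log t)$ or $O(t^{-1-\alpha})$ according to $2\alpha<1$, $=1$ or $>1$, and $1+\alpha>2\alpha$. So (23) gives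
$$\zeta(t)=\frac{c_z+o(1)}{\Gamma(1-\alpha)}\,t^{-\alpha}.\tag{24}$$

**Step 6 (the unstable mode by Laplace transform).** Since $p_0=\Delta_0+\ell*(|\sigma_0|p_0-r_0)$ with bounded $p_0,r_0$, and $\ell$ has Laplace transform $\lambda^{-\alpha}$,
$$(\lambda^\alpha-|\sigma_0|)\,\hat p_0(\lambda)=\lambda^{\alpha-1}\Delta_0-\hat r_0(\lambda)\qquad(\lambda>0).$$
As $|r_0|\le CM^2\le C(1+t)^{-2\alpha}$, $\hat r_0(\lambda)$ is $O(\lambda^{2\alpha-1})$, $O(\log\frac1\lambda)$ or $O(1)$ as $\lambda\to0^+$, according to $2\alpha<1$, $=1$ or $>1$. In each case $\lambda^{1-\alpha}\hat r_0(\lambda)\to0$. Hence $\lambda^{1-\alpha}|\hat p_0(\lambda)|\to|\Delta_0|/|\sigma_0|$. On the other hand, by (22) and (24), $|p_0(t)|\le|\sigma_0|^{-1/2}\frac{c_z+o(1)}{\Gamma(1-\alpha)}t^{-\alpha}$, and $t^{-\alpha}$ has Laplace transform $\Gamma(1-\alpha)\lambda^{\alpha-1}$; a bounded time interval contributes only $O(\lambda^{1-\alpha})$ to $\lambda^{1-\alpha}\hat p_0$. So $\limsup_{\lambda\to0^+}\lambda^{1-\alpha}|\hat p_0|\le|\sigma_0|^{-1/2}c_z$.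 Thus $\Delta_0^2/|\sigma_0|\le c_z^2$, which says $B(\Delta)\ge0$. $\square$

## 10. A solution that must reach the saddle: proof of Theorem B

Fix $\varepsilon\le\varepsilon_*$ (Lemma 3), $\alpha\in(0,1)$ and the model. Take $\eta>0$ as in Section 7, and so small that also $B(u^\theta\mp S_2)<0$ for all $\theta\in[0,\pi]$; this is possible by Lemma 3, since $B$ is continuous in $L^2$ and $u^\theta-S_3=O(\eta)$. **Suppose, for contradiction, that for every $\theta\in[0,\pi]$ the solution $u^\theta(t)$ with initial datum $u^\theta$ satisfies $E'\le0$ for all $t>0$.**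

**Step 1 (every $u^\theta(t)$ converges in $H^1$ to one of $\pm S_1,\pm S_2$).** We first show that $w=\partial_t^\alpha u^\theta$ tends to $0$. By (10), $\frac12\|w\|_*^2\le h*|E'|$, and
$$\int_{T}^{T+1}(h*|E'|)\,dt=\int_0^{T+1}|E'(s)|\Big(\int_{\max(T,s)}^{T+1}h(t-s)\,dt\Big)ds\to0\qquad(T\to\infty)$$
by dominated convergence: $\int_0^\infty|E'|\le E(u^\theta)<\infty$, the inner integral is at most $\int_0^1h$, and for fixed $s$ it is at most $h(T-s)\to0$. By Lemma 2(2), $w=-G\mu(u)$ is bounded in every $H^s$ uniformly in $t$. So $u=u_0+\ell*w$ is uniformly $\alpha$-Hölder in time in every $H^s$: for $t'<t$, $\int_0^{t'}|\ell(t-s)-\ell(t'-s)|ds+\int_{t'}^t\ell(t-s)ds\le C(t-t')^\alpha$. Hence $\|w\|_*^2$ is uniformly continuous, and with the vanishing integrals over $[T,T+1]$ this gives $\|w(t)\|_*\to0$.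

By Lemma 2(2) the trajectory is precompact in every $H^s$. So its $\omega$-limit set, a decreasing intersection of the compact connected sets $\overline{\{u(t):t\ge T\}}$, is nonempty and connected, and it consists of equilibria because $G\mu(u(t))=-w(t)\to0$. There are finitely many equilibria in $Y_B$, so $u^\theta(t)$ converges to one of them. Its energy is at most $E(u^\theta)<E_3$, and by (18) it is one of $\pm S_1,\pm S_2$.

**Step 2 (the sets $O_\pm=\{\theta\in[0,\pi]:u^\theta(t)\to\pm S_1\}$ are open).** We trap nearby solutions in an energy well. Let $\rho\le\rho_0$ be so small that the ball of radius $\rho$ about $S_1$ contains no other equilibrium. If $u^{\theta_0}(t)\to S_1$, choose $t_0$ with $\|u^{\theta_0}(t_0)-S_1\|_1<\rho$ and $E(u^{\theta_0}(t_0))<E_1+c\rho^2$. By Lemma 2(4) the same two inequalities hold at time $t_0$ for $\theta$ near $\theta_0$. Since $E$ is nonincreasing and, by (20), $E\ge E_1+c\rho^2$ on the sphere of radius $\rho$, $u^\theta(t)$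 stays in the ball for $t\ge t_0$. Its limit is an equilibrium, not on the sphere, so it is $S_1$. The case $-S_1$ is the same.

**Step 3 ($0\in O_-$ and $\pi\in O_+$).** We combine symmetry, a classical parabolic flow and the mountain pass theorem. The datum $u^0=S_3-\eta e_0$ lies in $Y_s$, so the fractional solution stays in $Y_s$, and its limit is $S_1$ or $-S_1$, because $\pm S_2\notin Y_s$.

*A path to $-S_1$.* Consider the classical flow $w_\tau=\varepsilon^2w''+w-w^3$ from the same datum $u^0$. It stays in $Y_s$, is continuous in $H^1$, has nonincreasing $E$ and precompact orbits. By LaSalle's principle and finiteness of the set of equilibria it converges in $H^1$ to an equilibrium in $Y_s$ with energy less than $E_3$, so to $\pm S_1$. On $(0,\pi)$ with zero boundary values we have $u^0\le S_3$, because $e_0>0$; by the parabolic comparison principle $w\le S_3$ there for all $\tau$. As $S_3(\pi/2)<0<S_1(\pi/2)$, the limit is $-S_1$.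

*The fractional solution cannot go to $S_1$.* If it did, the two curves together, both starting at $u^0$, would join $-S_1$ to $S_1$ in $Y_s$ with energy at most $E(u^0)<E_3$. Now $E$ is $C^1$ on $Y_s$ and satisfies the Palais–Smale condition: a Palais–Smale sequence $(u_n)$ is bounded in $H^1$, so along a subsequence $u_n^3-u_n$ converges in $L^2$ by compact embedding, hence $u_n''$ converges in $H^{-1}$ and $u_n$ in $H^1$. By (20), $E\ge E_1+c\rho^2$ on small spheres about $\pm S_1$, while $E(\pm S_1)=E_1$. By the mountain pass theorem (Ambrosetti–Rabinowitz 1973), $E|_{Y_s}$ would have a critical value in $(E_1,E_3)$. But $\mu(u)$ is again odd and symmetric for $u\in Y_s$, so critical points of $E|_{Y_s}$ are equilibria in $Y_s$, namely $0$ and $\pm S_n$ with $n$ odd, with critical values $E_1,E_3,E_5,\dots,E(0)$. By (18) none lies in $(E_1,E_3)$, a contradiction. So $0\in O_-$.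

*The case $\theta=\pi$.* Here $u^\pi=S_3+\eta e_0\in Y_s$ and $w\ge S_3$ on $(0,\pi)$. Since $S_3>0$ near $X=\pi/6$, where $-S_1<0$, the classical flow tends to $S_1$, and the same mountain pass argument shows that the fractional solution cannot go to $-S_1$. So $\pi\in O_+$.

**Step 4 (contradiction at the saddle).** The interval $[0,\pi]$ is connected and $O_\pm$ are open, disjoint and nonempty, so some $\theta_c\notin O_+\cup O_-$. By Step 1, $u^{\theta_c}(t)\to S$ with $S\in\{S_2,-S_2\}$. As $E$ is nonincreasing along this solution, $E(u^{\theta_c}(t))\ge E(S)$ for all $t$. Lemma 4 gives $B(u^{\theta_c}-S)\ge0$. But $B(u^{\theta_c}-S)<0$ by the choice of $\eta$.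

Hence for some $\theta\in[0,\pi]$ and some $t>0$ we have $E'(t)>0$ along $u^\theta$. All the $u^\theta(t)$ are admissible by Lemma 2, because $u^\theta$ is smooth and not steady (Section 7, Step 5). Undoing the scaling of Section 4 gives the claim for (1), with $\varepsilon_*$ from Lemma 3, which does not involve $\alpha,\gamma,d$ or $\Omega$. This proves Theorem B. $\blacksquare$
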